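# Detecting projective modules over quasi-reductive supergroups by odd elements

## 1. Harish-Chandra pairs, odd operators, neat elements, supports

Throughout, $\Bbbk$ is an algebraically closed field of characteristic zero. For a finite-dimensional vector superspace $W=W_{\bar 0}\oplus W_{\bar 1}$ the superdimension is $\dim W_{\bar 0}-\dim W_{\bar 1}$.

**Definition (quasi-reductive supergroup).** An algebraic supergroup $G$ over $\Bbbk$ is quasi-reductive if its even part $G_{\bar 0}$ is a reductive algebraic group. We do not assume $G_{\bar 0}$ connected. Write $\mathfrak g=\mathrm{Lie}(G)=\mathfrak g_{\bar 0}\oplus\mathfrak g_{\bar 1}$, and let $\mathrm{Rep}(G)$ be the category of finite-dimensional representations of $G$ on superspaces.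

We use the standard equivalence of $\mathrm{Rep}(G)$ with finite-dimensional $(\mathfrak g,G_{\bar 0})$-modules (Harish-Chandra pairs): superspaces with an algebraic action of $G_{\bar 0}$ and an action of $\mathfrak g$, such that $\mathfrak g_{\bar 0}$ acts by the derivative of the $G_{\bar 0}$-action and $g(ym)=(\mathrm{Ad}(g)y)(gm)$. Morphisms are even. For $x\in\mathfrak g_{\bar 1}$ put $x^2:=\frac12[x,x]\in\mathfrak g_{\bar 0}$. In every representation $\rho(x)^2=\rho(x^2)$, and $[x^2,x]=0$ by the Jacobi identity.

**Example 1.** Four groups will accompany us.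

- (a) The exterior group: $G_{\bar 0}$ trivial, $\mathfrak g_{\bar 1}=\Bbbk^n$, zero bracket. Representations are supermodules over the exterior algebra $\Lambda(\Bbbk^n)$.
- (b) $GL(1|1)$: $G_{\bar 0}$ is the torus of diagonal $2\times2$ matrices, $\mathfrak g_{\bar 1}$ is spanned by the matrix units $E=E_{12}$, $F=E_{21}$. Here $E^2=F^2=0$ and $[E,F]=EF+FE=1$, the identity matrix. So $(\alpha E+\beta F)^2=\alpha\beta\cdot 1$.
- (c) $OSp(1|2)$: let $V$ be a two-dimensional symplectic space with form $(\cdot,\cdot)$, and let $W=\Bbbk e_0\oplus V$ with $e_0$ even and $V$ odd. Take $G_{\bar 0}=O(1)\times Sp(V)$, $\mathfrak g_{\bar 0}=\mathfrak{sp}(V)$, and $\mathfrak g_{\bar 1}=\{\rho(v):v\in V\}$ with $\rho(v)e_0=v$, $\rho(v)u=(v,u)e_0$. Then $\rho(v)\rho(w)+\rho(w)\rho(v)$ kills $e_0$ and sends $u$ to $(w,u)v+(v,u)w$, so it lies in $\mathfrak{sp}(V)$, and $[A,\rho(v)]=\rho(Av)$ for $A\in\mathfrak{sp}(V)$. We write $v$ for $\rho(v)$. Thus $v^2$ is the operator $u\mapsto (v,u)v$. It is nilpotent, and nonzero if $v\ne0$.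
- (d) $\mathfrak g_{\bar 0}=\mathfrak{gl}(V)$, $G_{\bar 0}=GL(V)$, $\mathfrak g_{\bar 1}=V$ the natural module with zero bracket $[V,V]=0$, and $\dim V\ge 2$.

**Definition (one odd operator).** $\mathrm{Rep}(\mathbb M)$ is the category of finite-dimensional supermodules over the free superalgebra $\Bbbk\langle\xi\rangle$ on one odd generator: a superspace with an arbitrary odd operator $\xi$. For $x\in\mathfrak g_{\bar 1}$ let $R_x:\mathrm{Rep}(G)\to\mathrm{Rep}(\mathbb M)$ be restriction: $\xi$ acts on $M$ as $x$.

**Example 2.** Here are the indecomposables. The even operator $\xi^2$ commutes with $\xi$, so it has a single eigenvalue on an indecomposable. If this eigenvalue is nonzero, $\xi$ is an invertible odd operator, and the superdimension is $0$. If it is $0$, then $\xi$ is nilpotent, and a homogeneous Jordan basis shows that the module is a block $\langle v,\xi v,\dots,\xi^{d-1}v\rangle$ with $\xi^d v=0$. Its superdimension is $0$ for $d$ even and $\pm1$ for $d$ odd.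

**Definition (the functor $\Phi_x$).** For $x\in\mathfrak g_{\bar 1}$, $\Phi_x$ is $R_x$ followed by the semisimplification of $\mathrm{Rep}(\mathbb M)$ (the quotient by negligible morphisms). Concretely, $\Phi_x(M)$ can be identified with the direct sum of those indecomposable summands of $R_x(M)$ that have nonzero superdimension. We only use the consequence that $\Phi_x(M)=0$ if and only if every indecomposable direct summand of $R_x(M)$ has superdimension $0$.

**Example 3.** Let $M=\Bbbk^{1|1}$ be the standard module of $GL(1|1)$ and $x=\alpha E+\beta F$. If $\alpha\beta\neq0$, then $x$ is invertible and $\Phi_x(M)=0$. If $\alpha\beta=0$ and $x\ne0$, then $M$ is one block of size $2$, so $\Phi_x(M)=0$. If $x=0$, there are two blocks of size $1$, so $\Phi_0(M)\neq0$.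

**Definition (nilpotent and neat elements).** An element $x\in\mathfrak g_{\bar 1}$ is nilpotent if $[x,x]$ is a nilpotent element of $\mathfrak g_{\bar 0}$, equivalently, if $x$ acts nilpotently in every representation of $G$. It is neat if it is nilpotent and, for every $M\in\mathrm{Rep}(G)$, every indecomposable direct summand of $R_x(M)$ has nonzero superdimension. The set of neat elements is $\mathfrak g_{neat}\subset\mathfrak g_{\bar 1}$.

**Example 4.** The element $0$ is always neat, since $R_0(M)$ is a sum of blocks of size $1$. For $GL(1|1)$ a nilpotent $x=\alpha E+\beta F$ has $\alpha\beta=0$; if $x\ne0$, it has a block of size $2$ on $\Bbbk^{1|1}$. So $\mathfrak g_{neat}=\{0\}$.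

For $OSp(1|2)$ every $x\in\mathfrak g_{\bar 1}$ is neat. Let $x=v\ne0$ and $e=x^2$, a nonzero nilpotent element. Complete it to an $\mathfrak{sl}_2$-triple $(e,h,f)$ in $\mathfrak{sp}(V)=\mathfrak{sl}(V)$. Since $[e,x]=0$, the vector $x\in V$ has $h$-weight $1$. On $M\in\mathrm{Rep}(G)$ the nilpotent operator $x$ raises $h$-weight by $1$, so there is a Jordan basis for $x$ that is homogeneous for parity and $h$-weight. Suppose it had a block of even size $2k$, starting at weight $w$. As $e=x^2$, the block would split into two $e$-strings of length $k$ starting at weights $w$ and $w+1$. But by $\mathfrak{sl}_2$-theory $M$ is a sum of $e$-strings in which a string of length $k$ starts at weight $-(k-1)$, and the decomposition into weight-graded strings is unique up to isomorphism. So $w=w+1$, a contradiction. All blocks have odd size.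

**Definition (support).** $\mathrm{supp}(M)=\{x\in\mathfrak g_{\bar 1}:\Phi_x(M)\ne0\}$ for $M\in\mathrm{Rep}(G)$.

**Example 5.** The trivial module has $\mathrm{supp}(\Bbbk)=\mathfrak g_{\bar 1}$ for every $G$. By Example 3 the standard module of $GL(1|1)$ has support $\{0\}$. The zero module has empty support.

## 2. The converse statement on supports of projectives

Two facts are known for any algebraic supergroup $G$.

- **Fact A.** $\bigcap_{M\neq0}\mathrm{supp}(M)=\mathfrak g_{neat}$, the intersection over nonzero $M\in\mathrm{Rep}(G)$.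
- **Fact B.** Every nonzero projective $P\in\mathrm{Rep}(G)$ has $\mathrm{supp}(P)=\mathfrak g_{neat}$.

So the support of a nonzero module always contains $\mathfrak g_{neat}$, and a nonzero projective has the smallest possible support. Does minimal support force projectivity? Entova-Aizenbud and Serganova ("Jacobson-Morozov Lemma for Algebraic Supergroups", arXiv:2007.08731) state this as a conjecture: if $G$ is quasi-reductive and $\mathrm{supp}(M)=\mathfrak g_{neat}$, then $M$ is projective. We prove that it is true, in the following somewhat stronger form. Fix a maximal torus $T\subset G_{\bar 0}^\circ$ and put $\mathfrak t=\mathrm{Lie}(T)$.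

**Theorem 1.** Let $G$ be quasi-reductive and $M\in\mathrm{Rep}(G)$. The following are equivalent:

1. $M$ is projective;
2. $M=0$ or $\mathrm{supp}(M)=\mathfrak g_{neat}$;
3. $\mathrm{supp}(M)\subseteq\mathfrak g_{neat}$;
4. $\Phi_x(M)=0$ for every $0\neq x\in\mathfrak g_{\bar 1}$ with $[x,x]$ semisimple;
5. $\Phi_x(M)=0$ for every $0\neq x\in\mathfrak g_{\bar 1}$ with $[x,x]\in\mathfrak t$.

In particular, if $\mathrm{supp}(M)=\mathfrak g_{neat}$, then $M$ is projective.

Only Fact B will be used. The content is $(5)\Rightarrow(1)$.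

## 3. Three groups by hand

**Exterior group, $n=1$.** A module is a sum of blocks of size $1$ and $2$ of a single odd $x$ with $x^2=0$. Condition (5) says that no block has size $1$. Then $M$ is a free $\Lambda(x)$-module, hence projective.

**$GL(1|1)$, standard module.** By Examples 3 and 4, $\mathrm{supp}(M)=\{0\}=\mathfrak g_{neat}$ for $M=\Bbbk^{1|1}$, so $M$ should be projective. Let $Y\to M$ be an epimorphism, and let $v_1\in M$ be the even basis vector, so $Ev_1=0$ and $EFv_1=v_1$. As $G_{\bar 0}$ is a torus, $v_1$ lifts to an even vector $w\in Y$ of the same weight, and $c=[E,F]$ acts on $w$ by $1$. Nothing says that $Ew=0$; so replace $w$ by $w'=EFw$. It has the same weight, maps to $EFv_1=v_1$, and $Ew'=0$. Then $EFw'=cw'-FEw'=w'$ and $F^2w'=0$. So $\langle w',Fw'\rangle$ is a submodule isomorphic to $M$, and the epimorphism splits.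

**$OSp(1|2)$.** For $x\neq0$ the element $[x,x]$ is nilpotent and nonzero, so it is not in $\mathfrak t$. Condition (5) is empty, and Theorem 1 says that every finite-dimensional module is projective. Condition (2) agrees with this: by Example 4, $\mathfrak g_{neat}=\mathfrak g_{\bar 1}$, and every nonzero module has all of $\mathfrak g_{\bar 1}$ as its support.

## 4. Elements with $[x,x]\in\mathfrak t$ and contracting operators

For $x\in\mathfrak g_{\bar 1}$ let $T_x$ be the stabilizer of $x$ in $T$.

The first lemma is for $(3)\Rightarrow(4)$.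

**Lemma 2.** If $0\neq x\in\mathfrak g_{\bar 1}$ and $[x,x]$ is semisimple, then $x\notin\mathfrak g_{neat}$.

*Proof.* If $x$ were neat, $[x,x]$ would be both nilpotent and semisimple, so $[x,x]=0$. Let $P=U(\mathfrak g)\otimes_{U(\mathfrak g_{\bar 0})}\Bbbk$. By PBW it is finite-dimensional (ordered products of distinct elements of a basis of $\mathfrak g_{\bar 1}$, applied to $1\otimes1$, form a basis), and $G_{\bar 0}$ acts through $\mathrm{Ad}$, so $P\in\mathrm{Rep}(G)$. By PBW, $x(1\otimes 1)=x\otimes1\neq0$, while $x$ acts on $P$ with square $0$. So $R_x(P)$ is a sum of blocks of sizes $1$ and $2$, with at least one of size $2$. That block has superdimension $0$, contradicting neatness. $\square$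

The second lemma turns the vanishing of $\Phi_x$ into a usable operator. For $N\in\mathrm{Rep}(G)$ consider the condition

$(*)_x$: there is an odd operator $\eta$ on $N$, commuting with $T_x$, with $x\eta+\eta x=1_N$.

**Lemma 3.** Let $0\ne x\in\mathfrak g_{\bar 1}$, $[x,x]\in\mathfrak t$ and $\Phi_x(M)=0$. Then $(*)_x$ holds for $M$, and for $N=\mathrm{Hom}_\Bbbk(M,L)$ for every $L\in\mathrm{Rep}(G)$.

*Proof.* **On $M$.** The operator $x$ commutes with the diagonalizable group $T_x$. Since $x^2\in\mathfrak t$ and $[x^2,x]=0$, we have $x^2\in\mathrm{Lie}(T_x)$. Write $M=\bigoplus_\chi M_\chi$ over the characters of $T_x$. Each $M_\chi$ is $x$-stable, and $x^2$ acts on it by a scalar $c_\chi$.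

If $c_\chi\neq0$, put $\eta=x/(2c_\chi)$ on $M_\chi$; then $x\eta+\eta x=x^2/c_\chi=1$.

If $c_\chi=0$, then $x^2=0$ on $M_\chi$, and $M_\chi$ is a direct summand of $R_x(M)$ that is a sum of blocks of sizes $1$ and $2$. A block of size $1$ has superdimension $\pm1$, so $\Phi_x(M)=0$ excludes it. On each block $\langle v,xv\rangle$, with $v$ homogeneous, put $\eta(xv)=v$, $\eta(v)=0$. Then $(x\eta+\eta x)v=\eta(xv)=v$ and $(x\eta+\eta x)(xv)=xv+\eta(x^2v)=xv$.

The resulting $\eta$ is odd and preserves each $M_\chi$, on which $T_x$ acts by scalars. So it commutes with $T_x$.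

**On $N$.** Here $x\cdot\varphi=x\varphi-(-1)^{|\varphi|}\varphi x$. Put $\eta_N\varphi=(-1)^{|\varphi|}\varphi\eta$. Then
$$x\cdot(\eta_N\varphi)=(-1)^{|\varphi|}x\varphi\eta+\varphi\eta x,\qquad \eta_N(x\cdot\varphi)=-(-1)^{|\varphi|}x\varphi\eta+\varphi x\eta,$$
and the sum is $\varphi(\eta x+x\eta)=\varphi$. Clearly $\eta_N$ is odd. It commutes with $T_x$, since $(t\varphi t^{-1})\eta=t(\varphi\eta)t^{-1}$ for $t\in T_x$. $\square$

## 5. Extensions and equivariant polynomial maps $\mathfrak g_{\bar 1}\to N$

Let $N\in\mathrm{Rep}(G)$. View elements of $\Bbbk[\mathfrak g_{\bar 1}]\otimes N$ as polynomial maps $F:\mathfrak g_{\bar 1}\to N$, on which $u\in\mathfrak g_{\bar 0}$ acts by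
$$(uF)(y)=u\cdot F(y)-dF_y([u,y]).\tag{1}$$

**Definition.** $C^i(\mathfrak g,\mathfrak g_{\bar 0};N)$ is the space of $\mathfrak g_{\bar 0}$-invariant $F$ that are homogeneous of degree $i$. The differential is $(\mathbf xF)(y)=y\cdot F(y)$, and the cohomology is $H^i(\mathfrak g,\mathfrak g_{\bar 0};N)$.

The operator $\mathbf x$ is $\mathfrak g_{\bar 0}$-equivariant, and on invariants $\mathbf x^2=0$: by (1) with $u=y^2$, $y^2\cdot F(y)=dF_y([y^2,y])=0$.

**Example 6.** For $GL(1|1)$ and $N=\Bbbk$, let $z,w$ be the coordinates dual to $E,F$. The torus acts on them with opposite nonzero weights, so the complex is $\Bbbk[zw]$ with zero differential. The cohomology is $\Bbbk$ in every even degree $i\ge0$.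

The next lemma reduces projectivity to a vanishing in degree $1$.

**Lemma 4.** Let $L,M\in\mathrm{Rep}(G)$, $N=\mathrm{Hom}_\Bbbk(M,L)$. If $H^1(\mathfrak g,\mathfrak g_{\bar 0};N)=0$, then every exact sequence $0\to L\to Y\to M\to0$ in $\mathrm{Rep}(G)$ splits.

*Proof.* **A section over the even part.** As $G_{\bar 0}$ is reductive and $\mathrm{char}\,\Bbbk=0$, there is an even $G_{\bar 0}$-equivariant linear section $\sigma:M\to Y$.

**The cocycle.** For $y\in\mathfrak g_{\bar 1}$ put $\varphi(y)=y\sigma-\sigma y$. Its composition with $Y\to M$ is $y-y=0$, so $\varphi(y)\in\mathrm{Hom}_\Bbbk(M,L)_{\bar 1}$. It is linear in $y$ and $G_{\bar 0}$-equivariant, so $\varphi\in C^1(\mathfrak g,\mathfrak g_{\bar 0};N)$. Since $\varphi(y)$ is odd,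
$$(\mathbf x\varphi)(y)=y\varphi(y)+\varphi(y)y=y(y\sigma-\sigma y)+(y\sigma-\sigma y)y=y^2\sigma-\sigma y^2=0,$$
because $y^2\in\mathfrak g_{\bar 0}$ and $\sigma$ is $\mathfrak g_{\bar 0}$-equivariant.

**Correcting the section.** By hypothesis there is $\psi\in C^0=N^{\mathfrak g_{\bar 0}}$ with $y\cdot\psi=\varphi(y)$ for all $y\in\mathfrak g_{\bar 1}$. As $\varphi(y)$ is odd, we may replace $\psi$ by its even part. For $g\in G_{\bar 0}$ we have $y\cdot(g\psi)=g\big((g^{-1}y)\cdot\psi\big)=g\,\varphi(g^{-1}y)=\varphi(y)$. The finite group $G_{\bar 0}/G_{\bar 0}^\circ$ acts on $N^{\mathfrak g_{\bar 0}}=N^{G_{\bar 0}^\circ}$, and averaging $\psi$ over it preserves the equation. So we may take $\psi$ even and $G_{\bar 0}$-equivariant. Then $\sigma'=\sigma-\psi$ is an even $G_{\bar 0}$-equivariant section and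
$$y\sigma'-\sigma'y=\varphi(y)-(y\psi-\psi y)=\varphi(y)-y\cdot\psi=0 ,$$
so $\sigma'$ is a splitting in $\mathrm{Rep}(G)$. $\square$

The goal is now: if $N$ satisfies $(*)_x$ for all $x\ne0$ with $[x,x]\in\mathfrak t$, then $H^1(\mathfrak g,\mathfrak g_{\bar 0};N)=0$.

## 6. The exterior group, and the absence of invariant charts in general

**The exterior group, completely.** Let $G$ be as in Example 1(a), $n\ge1$, so $T=1$ and $\mathfrak t=0$. The complex is $\Bbbk[\mathfrak g_{\bar 1}]\otimes N$ with differential $\mathbf x=\sum z^jx_j$, where $x_j$ is a basis of $\mathfrak g_{\bar 1}$ with coordinates $z^j$. Suppose every $x\neq0$ has an odd $\eta$ with $x\eta+\eta x=1_N$.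

Let $R$ be $\Bbbk[\mathfrak g_{\bar 1}]$ with some nonempty set of coordinates inverted. Then $R\otimes N$ is acyclic. Indeed, a closed point of $\mathrm{Spec}\,R$ is some $x\neq0$ in $\mathfrak g_{\bar 1}$. With its $\eta$, the operator $\Xi=\mathbf x\eta+\eta\mathbf x$ is a null-homotopic chain map whose value at $x$ is $1$. So $\det\Xi$ is invertible near $x$, and $\Xi$ is bijective there. A map that is zero and bijective on cohomology forces the cohomology to vanish near $x$, for every $x$.

Now compare with the Čech complex of all these localizations. Its only cohomology is spanned by monomials with all exponents $\le-1$, of degree $a\leq-n$, in Čech degree $n$. The total degree is at most $0$, so $H^i=0$ for $i>0$. (The comparison is written out in Section 9.)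

**What breaks.** For general $G$ the complex is $(\Bbbk[\mathfrak g_{\bar 1}]\otimes N)^{\mathfrak g_{\bar 0}}$. To localize it as above, the charts $\{f\neq0\}$ must be $G_{\bar 0}^\circ$-stable, and they should cover $\mathfrak g_{\bar 1}\setminus0$. Take Example 1(d). There $V\setminus0$ is a single orbit of $GL(V)$, so a stable nonempty chart contains $V\setminus 0$. Then $f$ vanishes at most at the origin, and since $\dim V\geq2$ it is constant. There is nothing to invert, although $[x,x]=0$ for all $x$, so $(*)_x$ is required at every $x\neq0$.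

The torus $T$ does not have this defect: weight coordinates $z^j$ are semi-invariant, and their charts cover $\mathfrak g_{\bar 1}\setminus 0$. But $(\Bbbk[\mathfrak g_{\bar 1}]\otimes N)^T$ is not a complex. For $OSp(1|2)$, let $e_1,e_2$ be a basis of $V$ with $(e_1,e_2)=1$, $N=W$, $T$ the diagonal torus of $Sp(V)$, and $c(v)=v_1e_1$, which is $T$-equivariant. Then $(\mathbf x^2c)(v)=v^2\cdot(v_1e_1)=v_1(v,e_1)v=-v_1v_2\,v\neq0$.

**The way around.** We enlarge the $T$-invariants by exterior variables dual to $\mathfrak g_{\bar 0}/\mathfrak t$, to obtain a complex computing cohomology relative to $\mathfrak t$. Its differential contains a Koszul operator $K$ built from the components of $\mathbf x^2$ outside $\mathfrak t$. After taking cohomology of $K$ two things happen at once: $\mathbf x^2$ becomes $0$, and everything is concentrated where $[x,x]\in\mathfrak t$, the only place where contracting operators are given. The price is $r=\dim\mathfrak g_{\bar 0}/\mathfrak t$ extra degrees, so the Čech argument gives vanishing only above degree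 $r$. A class $\omega$ of degree exactly $r$ pays it back: multiplication by $\omega$ embeds $H^i(\mathfrak g,\mathfrak g_{\bar 0};N)$ into $H^{i+r}(\mathfrak g,\mathfrak t;N)$.

## 7. The complex relative to $\mathfrak t$

**Notation.** Let $\ell=\dim\mathfrak t$, $r=\dim\mathfrak g_{\bar 0}/\mathfrak t$ (the number of roots, hence even), $n=\dim\mathfrak g_{\bar 1}$. Let $u_i$ be a basis of $\mathfrak g_{\bar 0}$: first $u_1,\dots,u_\ell$, a basis of $\mathfrak t$, then root vectors. Let $\theta^i$ be the dual basis, generating $\Lambda(\mathfrak g_{\bar 0}^*)$, and $\partial_i=\partial/\partial\theta^i$. Write $[u_i,u_k]=c_{ik}^lu_l$, repeated indices being summed. Let $x_j$ be a $T$-weight basis of $\mathfrak g_{\bar 1}$ with coordinates $z^j$. Let $\mathbf x=\sum z^jx_j\in\Bbbk[\mathfrak g_{\bar 1}]\otimes\mathfrak g_{\bar 1}$ be the tautological element and write $\mathbf x^2=\sum_lq^lu_l$ with $q^l\in\Bbbk[\mathfrak g_{\bar 1}]$ quadratic, so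
$$x^2=\sum_lq^l(x)u_l\qquad(x\in\mathfrak g_{\bar 1}).\tag{2}$$
Let $v_i$ be the derivation $(v_if)(x)=-df_x([u_i,x])$ of $\Bbbk[\mathfrak g_{\bar 1}]$; it is the action of $u_i$, so $[v_i,v_k]=c_{ik}^lv_l$.

Let $R=\Bbbk[\mathfrak g_{\bar 1}]_f$ with $f$ a monomial in the $z^j$, possibly $f=1$. As $f$ is a $T$-weight vector, $R$ carries a rational $T$-action. It also carries the derivations $v_i$ and a grading by polynomial degree $a\in\mathbb Z$. On $\Lambda(\mathfrak g_{\bar 0}^*)\otimes R\otimes N$ let $b$ be the degree in $\Lambda$. An element $B\in R\otimes\mathrm{End}(N)_{\bar 1}$ acts by $B(\alpha\otimes v)=(-1)^b\alpha\otimes Bv$, so it anticommutes with all $\theta^i$ and $\partial_i$. Elements of $R\otimes\mathrm{End}(N)_{\bar 0}$ act without sign. Put $L_i=v_i+\rho_N(u_i)$ on $R\otimes N$, so $[L_i,L_k]=c_{ik}^lL_l$, and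
$$D=D_0+\mathbf x-\iota_q,\qquad D_0=\sum\theta^iL_i-\tfrac12\sum c_{ik}^l\theta^i\theta^k\partial_l,\qquad\iota_q=\sum_lq^l\partial_l.$$

**Lemma 5.** $D^2=0$.

*Proof.* In this proof $[\,,]$ of two odd operators is the anticommutator.

**The easy terms.** $D_0$ is the Chevalley–Eilenberg differential of $\mathfrak g_{\bar 0}$ with coefficients in $R\otimes N$, so $D_0^2=0$. Next,
$$[L_i,\mathbf x]=\sum_jv_i(z^j)x_j+\sum_jz^j[u_i,x_j]=0,$$
because at the point $x$ the first sum is $-[u_i,x]$ and the second is $[u_i,x]$. As $\mathbf x$ anticommutes with the $\theta^i$ and $\partial_i$, this gives $[D_0,\mathbf x]=0$. Also $[\mathbf x,\iota_q]=0$ and $\iota_q^2=0$. So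
$$D^2=\mathbf x^2-[D_0,\iota_q],\qquad \mathbf x^2=\sum_lq^l\rho_N(u_l)\ \text{ as operators.}$$

**The bracket $[D_0,\partial_l]$.** From $\theta^i\partial_l+\partial_l\theta^i=\delta_{il}$ we get $[\sum\theta^iL_i,\partial_l]=L_l$. From $\partial_l\theta^i\theta^k=\delta_{li}\theta^k-\delta_{lk}\theta^i+\theta^i\theta^k\partial_l$ and the anticommutation of the $\partial$'s,
$$\Big[-\tfrac12\sum c_{ik}^s\theta^i\theta^k\partial_s,\ \partial_l\Big]=-\tfrac12\sum\big(c_{lk}^s\theta^k\partial_s-c_{il}^s\theta^i\partial_s\big)=-\sum c_{lk}^s\theta^k\partial_s .$$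
Hence
$$[D_0,\partial_l]=\mathcal L_l:=L_l-\sum c_{lk}^s\theta^k\partial_s.\tag{3}$$

**The bracket $[D_0,\iota_q]$.** The map $x\mapsto x^2$ is equivariant, so $\sum q^lu_l$ is invariant, which reads $v_i(q^l)=-\sum_kq^kc_{ik}^l=\sum_kq^kc_{ki}^l$. Therefore
$$[D_0,\iota_q]=\sum q^l\mathcal L_l+\sum\theta^iv_i(q^l)\partial_l=\sum q^lL_l-\sum q^lc_{lk}^s\theta^k\partial_s+\sum q^kc_{ki}^l\theta^i\partial_l=\sum q^lL_l,$$
the last two sums being equal after renaming indices. Finally $\sum q^lv_l=0$, since at $x$ it differentiates in the direction $-[x^2,x]=0$. So $[D_0,\iota_q]=\sum q^l\rho_N(u_l)=\mathbf x^2$ and $D^2=0$. $\square$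

**Passing to $T$-basic elements.** The purpose of this step is to cut down to variables dual to $\mathfrak g_{\bar 0}/\mathfrak t$. The operator $D$ commutes with $T$. Since $\mathbf x$ and $\iota_q$ anticommute with $\partial_l$, (3) gives $[D,\partial_l]=\mathcal L_l$. For $l\le\ell$ this is the infinitesimal action of $u_l\in\mathfrak t$. Call $c$ basic if it is $T$-invariant and $\partial_lc=0$ for $l\leq\ell$. Then $\partial_lDc=\mathcal L_lc-D\partial_lc=0$, so the basic elements form a subcomplex
$$C_R(N)=\big(\Lambda(\mathfrak g_{\bar 0}/\mathfrak t)^*\otimes R\otimes N\big)^T,$$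
graded by $a+b$, with $0\le b\le r$. On it
$$D=-K+\mathbf x+D_0,\qquad K=\sum_{l>\ell}q^l\partial_l.\tag{4}$$
In weight bases $q^l$ and $\partial_l$ have opposite weights, so $K$ preserves $C_R(N)$. So does $\mathbf x$, and hence also $D_0=D+K-\mathbf x$. The operators $K,\mathbf x,D_0$ shift $(a,b)$ by $(2,-1)$, $(1,0)$, $(0,1)$. The components of $D^2=0$ of bidegrees $(3,-1)$ and $(2,0)$ give, on $C_R(N)$,
$$[\mathbf x,K]=0,\qquad\mathbf x^2=[K,D_0].\tag{5}$$

**Definition.** $C(\mathfrak g,\mathfrak t;N)=C_{\Bbbk[\mathfrak g_{\bar 1}]}(N)$, with cohomology $H^\bullet(\mathfrak g,\mathfrak t;N)$.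

The complex $C(\mathfrak g,\mathfrak g_{\bar 0};N)=(\Bbbk[\mathfrak g_{\bar 1}]\otimes N)^{\mathfrak g_{\bar 0}}$ of Section 5 lies in $C(\mathfrak g,\mathfrak t;N)$, in $b=0$. There $K=0$ and $D_0c=\sum\theta^iL_ic=0$, so $D=\mathbf x$: it is a subcomplex.

**Leibniz rule.** For $\alpha\in\Lambda(\mathfrak g_{\bar 0}^*)\otimes R$ of $\Lambda$-parity $|\alpha|$,
$$D(\alpha c)=(D\alpha)c+(-1)^{|\alpha|}\alpha\,Dc,\tag{6}$$
where $D\alpha$ is taken with $N=\Bbbk$, so that $\mathbf x$ contributes $0$ to it. Indeed $D_0$ and $\iota_q$ satisfy this rule, and $\mathbf x(\alpha c)=(-1)^{|\alpha|}\alpha\,\mathbf xc$.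

**Example 7.** For $OSp(1|2)$ use the basis $e_1,e_2$ of $V$ from Section 6. The matrix of $v^2$ is $\begin{pmatrix}-v_1v_2&v_1^2\\-v_2^2&v_1v_2\end{pmatrix}$. With the standard basis $e_\beta,h_\beta,e_{-\beta}$ of $\mathfrak{sl}_2$ (upper triangular, diagonal, lower triangular), the coefficients of $h_\beta,e_\beta,e_{-\beta}$ in $\mathbf x^2$ are $-z^1z^2$, $(z^1)^2$, $-(z^2)^2$. So $K=(z^1)^2\partial_\beta-(z^2)^2\partial_{-\beta}$, and the two functions in $K$ vanish together only at the origin. This is again the statement that $[x,x]\in\mathfrak t$ forces $x=0$.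

**Theorem 6.** Let $N\in\mathrm{Rep}(G)$ satisfy $(*)_x$ for each $0\neq x\in\mathfrak g_{\bar 1}$ with $[x,x]\in\mathfrak t$. Then $H^i(\mathfrak g,\mathfrak t;N)=0$ for $i>r$ and $H^i(\mathfrak g,\mathfrak g_{\bar 0};N)=0$ for $i>0$.

The next three sections prove this.

## 8. Acyclicity of the localized complexes

**Proposition 7.** Let $N$ be as in Theorem 6, $\emptyset\neq I\subset\{1,\dots,n\}$, $f=\prod_{i\in I}z^i$ and $R=\Bbbk[\mathfrak g_{\bar 1}]_f$. Then $C_R(N)$ is acyclic.

*Proof.* **Step 1: a filtration that makes $K$ act first.** Filter by $w=a+2b$. The operators $K,\mathbf x,D_0$ raise $w$ by $0,1,2$. In cohomological degree $d=a+b$ we have $w=d+b\in[d,d+r]$, so the filtration is finite in each degree and its spectral sequence converges. $E_0$ has differential $-K$. Taking $T$-invariants is exact, and $K$ does not touch $N$, so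
$$E_1=Q:=(\mathcal H\otimes N)^T,\qquad\mathcal H=H\big(\Lambda(\mathfrak g_{\bar 0}/\mathfrak t)^*\otimes R,\ K\big),$$
where $\mathcal H$ is Koszul homology. The differential $d_1$ is induced by $\mathbf x$. By (5), $\mathbf x$ acts on $Q$, and $\mathbf x^2=0$ there: if $Kc=0$, then $\mathbf x^2c=KD_0c$. It suffices to prove $H(Q,\mathbf x)=0$, for then $E_2=0$.

**Step 2: localizing to points with $[x,x]\in\mathfrak t$.** $Q$ is a module over $S:=R^T$, and $\mathbf x$ is $S$-linear. As localization is exact, it suffices to show $H(Q_{\mathfrak m},\mathbf x)=0$ for each maximal ideal $\mathfrak m\subset S$.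

Let $J=(q^l:l>\ell)\subset R$. It is $T$-stable, since the $q^l$ are weight vectors. For $l>\ell$ we have $K\theta^l+\theta^lK=q^l$, so $q^l$ acts on $\mathcal H$ by $0$. Thus $J\mathcal H=0$, and $J^T=J\cap S$ annihilates $Q$. If $J^T\not\subset\mathfrak m$, then $Q_{\mathfrak m}=0$. So assume $J^T\subset\mathfrak m$.

Recall the invariant theory of the reductive group $T$: $S$ is finitely generated, $(R/J)^T=S/J^T$, the map $\mathrm{Spec}(R/J)\to\mathrm{Spec}(S/J^T)$ is surjective on closed points, and every nonempty closed $T$-stable set contains a closed orbit. The fibre over the point $\mathfrak m/J^T$ is closed, $T$-stable and nonempty. So there is a closed point $x\in\mathrm{Spec}\,R\subset\mathfrak g_{\bar 1}$ such that $Tx$ is closed in $\mathrm{Spec}\,R$, $q^l(x)=0$ for all $l>\ell$, and $\mathfrak m=\{s\in S:s(x)=0\}$. By (2), $x^2\in\mathfrak t$, that is, $[x,x]\in\mathfrak t$. And $x\neq0$, because $z^i(x)\ne0$ for $i\in I\neq\emptyset$.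

**Step 3: spreading the contracting operator along the orbit.** Let $\eta$ be as in $(*)_x$. Since $\eta$ commutes with $T_x$ and $Tx\cong T/T_x$ (characteristic $0$), the rule $tx\mapsto t\eta t^{-1}$ is a well-defined $T$-equivariant regular map $Tx\to\mathrm{End}(N)_{\bar 1}$, i.e. an element of $(\Bbbk[Tx]\otimes\mathrm{End}(N)_{\bar 1})^T$. As $Tx$ is closed in $\mathrm{Spec}\,R$, the map $R\to\Bbbk[Tx]$ is surjective, and by exactness of $T$-invariants so is
$$(R\otimes\mathrm{End}(N)_{\bar 1})^T\to(\Bbbk[Tx]\otimes\mathrm{End}(N)_{\bar 1})^T.$$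
So there is $\widehat\eta\in(R\otimes\mathrm{End}(N)_{\bar 1})^T$ with $\widehat\eta(x)=\eta$. It anticommutes with $K$ and is $T$-invariant, hence it acts $S$-linearly on $Q$.

**Step 4: a null-homotopic bijection.** Put $\Xi=\mathbf x\widehat\eta+\widehat\eta\,\mathbf x\in(R\otimes\mathrm{End}(N)_{\bar 0})^T$. Then $\Xi(x)=x\eta+\eta x=1$. So $g:=\det\Xi\in R^T=S$ has $g(x)=1$, that is, $g\notin\mathfrak m$. By Cayley–Hamilton, the adjugate $\mathrm{adj}(\Xi)$ is a polynomial in $\Xi$ with coefficients in $S$. Hence it is even, $T$-invariant, commutes with $K$, and acts on $Q$. So $g^{-1}\mathrm{adj}(\Xi)$ acts on $Q_{\mathfrak m}$ and inverts $\Xi$ there.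

As $\mathbf x^2=0$ on $Q$, we have $\mathbf x\,\Xi=\mathbf x\widehat\eta\,\mathbf x=\Xi\,\mathbf x$. So $\Xi$ is a bijective chain map of $(Q_{\mathfrak m},\mathbf x)$ that is null-homotopic. On $H(Q_{\mathfrak m},\mathbf x)$ it acts both bijectively and as $0$. Therefore $H(Q_{\mathfrak m},\mathbf x)=0$. $\square$

## 9. The Čech complex and vanishing above degree $r$

Here we prove the first half of Theorem 6: $H^i(\mathfrak g,\mathfrak t;N)=0$ for $i>r$.

If $n=0$, then $a=0$ always, so $C^i(\mathfrak g,\mathfrak t;N)=0$ for $i>r$ and $C^i(\mathfrak g,\mathfrak g_{\bar 0};N)=0$ for $i>0$, and all of Theorem 6 holds. From now on let $n>0$.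

**Step 1: the double complex.** For $I\subset\{1,\dots,n\}$ let $R_I$ be the localization of $\Bbbk[\mathfrak g_{\bar 1}]$ at $\prod_{i\in I}z^i$. The localization maps commute with $D$, so with the usual signs we have a double complex with $p$-th column $\bigoplus_{|I|=p}C_{R_I}(N)$, $0\leq p\leq n$, of total degree $p+a+b$. As $p$ takes finitely many values, both of its spectral sequences converge.

**Step 2: columns first.** By Proposition 7 the columns with $p\ge1$ are acyclic. So the total cohomology is that of the column $p=0$, which is $H^\bullet(\mathfrak g,\mathfrak t;N)$.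

**Step 3: rows first.** The complex $\bigoplus_{|I|=p}R_I$ is the tensor product over $i=1,\dots,n$ of the two-term complexes $\Bbbk[z^i]\to\Bbbk[z^i,(z^i)^{-1}]$. Each of these maps is injective, with cokernel having basis $(z^i)^e$, $e\le-1$. By Künneth, the only cohomology is in $p=n$; call it $\mathcal E$. It has as basis the monomials with all exponents $\leq-1$. By exactness of $T$-invariants, the rows of the double complex have cohomology only at $p=n$, namely $(\Lambda(\mathfrak g_{\bar 0}/\mathfrak t)^*\otimes\mathcal E\otimes N)^T$. There $a\leq-n$ and $b\leq r$, so the total degree is $n+a+b\leq r$.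

Comparing Steps 2 and 3, $H^i(\mathfrak g,\mathfrak t;N)=0$ for $i>r$.

## 10. A class of degree $r$ and the return from $\mathfrak t$ to $\mathfrak g_{\bar 0}$

Here we prove, for any $N\in\mathrm{Rep}(G)$, that $H^i(\mathfrak g,\mathfrak g_{\bar 0};N)$ embeds into $H^{i+r}(\mathfrak g,\mathfrak t;N)$. We multiply by a class $\omega$ of degree $r$ and invert this multiplication, up to a nonzero constant, by an "integral" that reads off the top exterior coefficient.

Let $r=2m$, let $\beta_1,\dots,\beta_m$ be the positive roots of $\mathfrak g_{\bar 0}$ for some choice of positivity, and take root vectors $e_{\pm\beta}$ from the basis $(u_i)$. Set $h_\beta=[e_\beta,e_{-\beta}]$, a nonzero element of $\mathfrak t$. Write $\theta^{\pm\beta},\partial_{\pm\beta}$ for the corresponding variables and $\mathrm{vol}=\prod_{\beta>0}\theta^\beta\theta^{-\beta}$, a $T$-invariant generator of $\Lambda^r(\mathfrak g_{\bar 0}/\mathfrak t)^*$.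

**Step 1: the class $\omega$.** Choose $\lambda\in\mathfrak t^*$ with $\lambda(h_\beta)\neq0$ for all $\beta>0$, which is possible since finitely many nonzero vectors are to be avoided by the kernel. Extend it by $0$ on root vectors to a $T$-invariant element of $\Lambda^1(\mathfrak g_{\bar 0}^*)$. Put $\omega_1=D\lambda$, with coefficients $N=\Bbbk$. It is closed and $T$-invariant. It is basic: for $l\le\ell$, $\partial_lD\lambda=\mathcal L_l\lambda-D(\partial_l\lambda)=0$, because $\mathcal L_l\lambda=0$ by $T$-invariance, $\partial_l\lambda$ is a constant, and $D$ kills constants.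

Its component with $b=2$ is $-\frac12\sum\lambda([u_i,u_k])\theta^i\theta^k$. Here $[u_i,u_k]$ has a component in $\mathfrak t$ only if $u_i,u_k$ are root vectors for opposite roots, and each pair $\pm\beta$ occurs twice with equal contributions. So this component is $-\sum_{\beta>0}\lambda(h_\beta)\theta^\beta\theta^{-\beta}$. The only other component, $-\iota_q\lambda$, has $b=0$. Hence $\omega:=\omega_1^m\in C^r(\mathfrak g,\mathfrak t;\Bbbk)$ is closed by (6), and its $b=r$ component is
$$\kappa\,\mathrm{vol},\qquad\kappa=(-1)^mm!\prod_{\beta>0}\lambda(h_\beta)\neq0.$$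
(If $r=0$, then $\omega=\mathrm{vol}=1$ and $\kappa=1$.) As $\omega$ is even and closed, (6) shows that multiplication by $\omega$ is a chain map $C^i(\mathfrak g,\mathfrak g_{\bar 0};N)\to C^{i+r}(\mathfrak g,\mathfrak t;N)$.

**Example 8.** For $OSp(1|2)$ with $\lambda(h_\beta)=1$, Example 7 gives $\omega=-\theta^\beta\theta^{-\beta}+z^1z^2$. Let us check closedness. The $b=1$ component of $D\omega$ is $K(\theta^\beta\theta^{-\beta})+D_0(z^1z^2)$. The first term is $(z^1)^2\theta^{-\beta}+(z^2)^2\theta^\beta$. For the second, $[e_\beta,v]=(v_2,0)$ and $[e_{-\beta},v]=(0,v_1)$, while $h_\beta$ kills $z^1z^2$, so it is $-(z^2)^2\theta^\beta-(z^1)^2\theta^{-\beta}$. The sum is $0$. There is no $b=3$ component, because $D\omega$ is basic and $r=2$. The term $D_0(\theta^\beta\theta^{-\beta})$ lies in $b=3$, so it vanishes.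

**Step 2: the integral.** Put $\mathcal V=\Bbbk[\mathfrak g_{\bar 1}]\otimes N$, a union of finite-dimensional $G_{\bar 0}^\circ$-modules. As $G_{\bar 0}^\circ$ is connected reductive, $\mathcal V=\mathcal V^{\mathfrak g_{\bar 0}}\oplus\mathfrak g_{\bar 0}\mathcal V$. Let $\mathrm{pr}:\mathcal V\to\mathcal V^{\mathfrak g_{\bar 0}}$ be the projection. The equivariant operator $\mathbf x$ preserves both summands, so $\mathrm{pr}\,\mathbf x=\mathbf x\,\mathrm{pr}$. For $c\in C(\mathfrak g,\mathfrak t;N)$ with $b=r$ component $\mathrm{vol}\cdot v$, $v\in\mathcal V$, put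
$$\int c:=\mathrm{pr}(v)\in C(\mathfrak g,\mathfrak g_{\bar 0};N).$$

**Step 3: the integral is compatible with the differentials,** that is,
$$\int Dc=\mathbf x\int c.\tag{7}$$
Let $c_b$ be the components of $c$. Since $b\le r$, the $b=r$ component of $Dc$ is $\mathbf xc_r+D_0c_{r-1}$.

For the first term, $r$ is even, so $\mathbf x(\mathrm{vol}\cdot v)=\mathrm{vol}\cdot\mathbf xv$ and $\int\mathbf xc_r=\mathrm{pr}(\mathbf xv)=\mathbf x\int c$.

For the second, write $c_{r-1}=\sum_\beta(\partial_\beta\mathrm{vol})v_\beta$, the sum over all roots, with $v_\beta\in\mathcal V$. Then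
$$D_0\big((\partial_\beta\mathrm{vol})v_\beta\big)=D_0(\partial_\beta\mathrm{vol})\,v_\beta-(\partial_\beta\mathrm{vol})\sum_i\theta^iL_iv_\beta .$$
Take the coefficient of $\mathrm{vol}$ in the monomial basis of $\Lambda(\mathfrak g_{\bar 0}^*)$. The element $D_0(\partial_\beta\mathrm{vol})\in\Lambda^r(\mathfrak g_{\bar 0}^*)$ has $T$-weight $\beta\neq0$, while $\mathrm{vol}$ has weight $0$; so the first term contributes $0$. In the second only $\theta^i=\theta^\beta$ contributes, and gives $\pm L_{e_\beta}v_\beta\in\mathfrak g_{\bar 0}\mathcal V$, where $L_{e_\beta}$ is the operator $L_i$ for $u_i=e_\beta$. So the $\mathrm{vol}$-coefficient of $D_0c_{r-1}$ lies in $\mathfrak g_{\bar 0}\mathcal V$, and $\int D_0c_{r-1}=0$. This proves (7).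

**Step 4: injectivity.** Let $c\in C(\mathfrak g,\mathfrak g_{\bar 0};N)$. As $c$ lies in $b=0$, the $b=r$ component of $\omega c$ is $\kappa\,\mathrm{vol}\cdot c$, and $\mathrm{pr}(c)=c$, so $\int\omega c=\kappa c$. If $\mathbf xc=0$ and $\omega c=Dc'$ with $c'\in C(\mathfrak g,\mathfrak t;N)$, then by (7)
$$\kappa c=\int Dc'=\mathbf x\int c'$$
is a coboundary in $C(\mathfrak g,\mathfrak g_{\bar 0};N)$. As $\kappa\neq0$, multiplication by $\omega$ is injective $H^i(\mathfrak g,\mathfrak g_{\bar 0};N)\to H^{i+r}(\mathfrak g,\mathfrak t;N)$.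

**End of the proof of Theorem 6.** For $i>0$ we have $i+r>r$, so $H^{i+r}(\mathfrak g,\mathfrak t;N)=0$ by Section 9, and $H^i(\mathfrak g,\mathfrak g_{\bar 0};N)=0$ by Step 4. $\square$

## 11. Proof of Theorem 1

**(1)⇒(2)** is Fact B. **(2)⇒(3)** is clear, as $\mathrm{supp}(0)=\emptyset$.

**(3)⇒(4).** If $x\neq0$ and $[x,x]$ is semisimple, then $x\notin\mathfrak g_{neat}$ by Lemma 2. So $x\notin\mathrm{supp}(M)$, that is, $\Phi_x(M)=0$.

**(4)⇒(5)** holds because elements of $\mathfrak t$ are semisimple.

**(5)⇒(1).** Let $0\to L\to Y\to M\to0$ be an exact sequence in $\mathrm{Rep}(G)$ and $N=\mathrm{Hom}_\Bbbk(M,L)$. By (5) and Lemma 3, $N$ satisfies $(*)_x$ for every $0\ne x\in\mathfrak g_{\bar 1}$ with $[x,x]\in\mathfrak t$. By Theorem 6, $H^1(\mathfrak g,\mathfrak g_{\bar 0};N)=0$. By Lemma 4 the sequence splits. So every epimorphism onto $M$ splits. Given an epimorphism $A\to B$ and a morphism $M\to B$, the pullback $A\times_BM\to M$ is an epimorphism onto $M$, and a splitting of it followed by the projection to $A$ lifts $M\to B$.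 Hence $M$ is projective.

Finally, if $\mathrm{supp}(M)=\mathfrak g_{neat}$, then (2) holds, so $M$ is projective. $\blacksquare$
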